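# Entire functions that share two values with their first difference

## 1. The family $p+\lambda^{z}$: one shared value, never two by accident

Fix $\lambda\in\mathbb C\setminus\{0,1\}$ and a logarithm of $\lambda$, so that $\lambda^z$ is a nonconstant exponential. Let $p\in\mathbb C$ and
$$f(z)=p+\lambda^{z},\qquad \Delta f(z)=f(z+1)-f(z)=(\lambda-1)\lambda^{z}.$$
For which numbers $c$ do $f$ and $\Delta f$ take the value $c$ at exactly the same points? The function $\lambda^z$ takes every nonzero value and never takes the value $0$. Now $f=c$ means $\lambda^z=c-p$, and $\Delta f=c$ means $\lambda^z=\frac{c}{\lambda-1}$. So the two sets of points coincide in precisely two situations. Either both right-hand sides vanish, which means $c=p=0$ and both sets are empty, or the right-hand sides are equal, which means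
$$c(\lambda-2)=p(\lambda-1).\tag{1}$$

Run through the cases. If $p\ne0$ and $\lambda\neq2$, equation (1) has exactly one solution $c$, so exactly one value is shared. For $p=1$, $\lambda=3$ it is $c=2$; for $p=-1$, $\lambda=\frac32$ it is $c=1$. If $p\neq 0$ and $\lambda=2$, no value is shared. If $p=0$ and $\lambda\ne2$, only $c=0$ is shared, and it is omitted by both functions. If $p=0$ and $\lambda=2$, every value is shared, because then $f=2^z$ and $\Delta f=f$.

In this family, agreement at one value is possible without $f=\Delta f$, but agreement at two values forces $f=\Delta f$. The question of this lecture is whether this persists for all transcendental entire functions of finite order. It is posed in XiaoHuang Huang, "Uniqueness of entire functions sharing two pairs of values with its difference operator", arXiv:2109.15183 (2021).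

## 2. Shared values, order, and the two theorems

Throughout, $T(r,h)$, $m(r,h)$, $N(r,h)$, $\overline N(r,h)$ are the usual Nevanlinna functions ($\overline N$ counts each point once). For entire $h$ we have $T(r,h)=m(r,h)=\langle\log^+|h|\rangle_r$, where $\langle\cdot\rangle_r$ denotes the mean over the circle $|z|=r$.

**Definition (difference, order).** For $\eta\in\mathbb C\setminus\{0\}$, $\Delta_\eta f(z)=f(z+\eta)-f(z)$. The order of a nonconstant meromorphic $f$ is $\rho(f)=\limsup_{r\to\infty}\frac{\log^+T(r,f)}{\log r}$. For example $T(r,e^z)=\frac1{2\pi}\int_0^{2\pi}(r\cos\theta)^+d\theta=\frac r\pi$, so $e^z$ has order $1$.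

**Definition (sharing).** Two nonconstant meromorphic functions $f,g$ share the value $a\in\mathbb C$ IM if $f-a$ and $g-a$ have the same zeros, ignoring multiplicities, and CM if they have the same zeros counting multiplicities. For example, $z$ and $z^2$ share $0$ IM but not CM. A value omitted by both functions is shared, vacuously.

The background is this. If $f$ is transcendental entire of finite order and $f,\Delta_\eta f$ share two distinct finite values CM, or one CM and the other IM, then it is known that $f\equiv\Delta_\eta f$. For derivatives, Mues and Steinmetz proved that a transcendental entire $f$ sharing two distinct finite values IM with $f'$ satisfies $f\equiv f'$. With only IM sharing for the difference we have the following.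

**Theorem 1.** Let $f$ be a transcendental entire function of finite order, $\eta\neq0$, and $a\ne b$ in $\mathbb C$. If $f$ and $\Delta_\eta f$ share $a$ and $b$ IM, then $f\equiv\Delta_\eta f$.

**Theorem 2.**
(i) For a nonconstant entire $f$ of finite order and $\eta\neq0$ the following are equivalent: (1) $f,\Delta_\eta f$ share some two distinct finite values IM; (2) $f\equiv\Delta_\eta f$; (3) $f(z)=2^{z/\eta}\pi(z)$ with $\pi\not\equiv0$ entire, $\eta$-periodic, of finite order.
(ii) The sharing hypothesis of Theorem 1 consists of four implications: $f=c\Rightarrow\Delta_\eta f=c$ and $\Delta_\eta f=c\Rightarrow f=c$, for $c=a,b$. None of them can be dropped.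

## 3. Polynomials, and Theorem 2 from Theorem 1

The simplest case is a polynomial $f$ of degree $d\ge1$. Suppose it shares $a\ne b$ with $\Delta_\eta f$. Since $\deg\Delta_\eta f=d-1$, the polynomial $f-\Delta_\eta f$ has degree exactly $d$, and it vanishes at every zero of $(f-a)(f-b)$. How many distinct zeros are there? Counted with multiplicity there are $2d$, and a zero of multiplicity $m$ is a zero of $f'$ of order $m-1$; since $f'$ has $d-1$ zeros, there are at least $2d-(d-1)=d+1$ distinct ones. A polynomial of degree $d$ cannot vanish at $d+1$ points. So no polynomial shares two finite values with its difference.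

**Proof of Theorem 2(i), given Theorem 1.** (2)⇒(1) is trivial. For (2)⇔(3): $f\equiv\Delta_\eta f$ says $f(z+\eta)=2f(z)$, that is, $\pi(z)=2^{-z/\eta}f(z)$ is entire and $\eta$-periodic, and $\pi$ has finite order when $f$ does; conversely, $f=2^{z/\eta}\pi$ satisfies $f(z+\eta)=2f(z)$. For (1)⇒(2): if $f$ is transcendental this is Theorem 1, and we have just seen that no polynomial satisfies (1). $\square$

**Proof of Theorem 2(ii).** By symmetry in $a$ and $b$ it suffices to treat the two implications for $a$. Both examples come from Section 1.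

Without "$\Delta_\eta f=a\Rightarrow f=a$": take $a=1$, $b=2$, $f=1+3^{z/\eta}$, $\Delta_\eta f=2\cdot3^{z/\eta}$. Then $f=2\Leftrightarrow 3^{z/\eta}=1\Leftrightarrow\Delta_\eta f=2$, even CM, and $f=1\Rightarrow\Delta_\eta f=1$ holds vacuously because $f\neq1$ always. But $\Delta_\eta f=1$ where $3^{z/\eta}=\frac12$, and $f\not\equiv\Delta_\eta f$.

Without "$f=a\Rightarrow\Delta_\eta f=a$": take $a=0$, $b=1$, $f=-1+(\frac32)^{z/\eta}$, $\Delta_\eta f=\frac12(\frac32)^{z/\eta}$. Then $f=1\Leftrightarrow(\frac32)^{z/\eta}=2\Leftrightarrow\Delta_\eta f=1$, even CM, and $\Delta_\eta f=0\Rightarrow f=0$ holds vacuously because $\Delta_\eta f\ne0$ always. But $f$ has zeros, and $f\not\equiv\Delta_\eta f$. $\square$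

The rest of the lecture proves Theorem 1.

## 4. Two entire functions built from the shared points

Replacing $f(z)$ by $f(\eta z)$ we may take $\eta=1$. A bar over a function of $z$ denotes the shift, not the conjugate: $\bar F(z)=F(z+1)$. Put
$$g=\bar f-f,\qquad D=f-g=2f-\bar f,\qquad T(r)=T(r,f),\qquad \rho=\rho(f)<\infty .$$
From here on we **assume $D\not\equiv0$** and look for a contradiction. $C$ denotes positive constants that may change from line to line.

The function $g$ is nonconstant, as sharing requires. Indeed, by Picard $f$ takes one of $a,b$, say $a$; if $g$ were constant, then $g\equiv a$, so by sharing $f\equiv a$, a contradiction.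

**Definition (shared point).** A shared point is a zero of $(f-a)(f-b)$, equivalently of $(g-a)(g-b)$. At such a point $f=g=c\in\{a,b\}$, and $m,n$ denote the multiplicities of the zero of $f-c$ and $g-c$ respectively. At every shared point $D=0$.

**Bookkeeping.** $e(r)$ denotes any quantity, locally bounded on $[2,\infty)$, that is $O(r^{\rho-1+\delta}+\log r)$ for each $\delta>0$. For instance, if $\rho=1$ then $e(r)=O(r^\delta)$ for each $\delta>0$.

We recall the textbook facts. They hold for all large $r$, with no exceptional set, because $f$ and $g$ have finite order. The logarithmic derivative lemma says $m(r,\frac{h'}{h-c})=O(\log r)$ for $h=f,g$ and $c\in\mathbb C$. The second main theorem, for entire $h=f,g$ and distinct finite $c_1,\dots,c_q$, says $(q-1)T(r,h)\le\sum_i\overline N(r,\frac1{h-c_i})+O(\log r)$. The first main theorem gives $N(r,\frac1{h-c})\le T(r,h)+O(1)$. Jensen's formula says $\langle\log|h|\rangle_r=N(r,\frac1h)+O(1)$ for entire $h\not\equiv0$. One fact is less standard: Chiang and Feng (Ramanujan J. 16 (2008), Cor. 2.5) give $m(r,\bar f/f)=O(r^{\rho-1+\delta})$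 for each $\delta>0$, so $m(r,\bar f/f)\le e(r)$.

**Step A. The characteristic of $f$ is carried by the zeros of $D$.** This step shows that the inequalities below are equalities up to $e(r)$. By the second main theorem for $a,b$, since shared points are zeros of $D$, by Jensen, and since $D=f(2-\bar f/f)$,
$$T(r)\le\overline N\Big(r,\frac1{f-a}\Big)+\overline N\Big(r,\frac1{f-b}\Big)+O(\log r)\le N\Big(r,\frac1D\Big)+O(\log r)\le m(r,D)+O(\log r)\le T(r)+e(r).\tag{2}$$
Write $F=\log^+|f|$, $G=\log^+|g|$. Because $\overline N(r,\frac1{f-c})=\overline N(r,\frac1{g-c})\le T(r,g)+O(1)$ for $c=a,b$, and because $g/f=\bar f/f-1$,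
$$T(r)\le2T(r,g)+e(r),\qquad T(r,g)\le T(r)+e(r),\qquad\langle(G-F)^+\rangle_r\le m(r,g/f)\le e(r).\tag{3}$$
For the last part, check $(G-F)^+\le\log^+|g/f|$: only the case $|g|>1$, $|g|>|f|$ matters; then $G-F$ equals $\log|g/f|$ if $|f|\ge1$ and $\log|g|\le\log|g/f|$ if $|f|<1$.

Next, put $h_0=\log^+|2-\bar f/f|$, so $\langle h_0\rangle_r\le e(r)$ and $\log|D|\le F+h_0$. By Jensen and (2), $\langle\log|D|\rangle_r\ge\langle F\rangle_r-e(r)$. Writing $\log|D|-F=h_0-(F+h_0-\log|D|)$, where both $h_0$ and the bracket are $\ge0$, we get $\big|\log|D|-F\big|\le(F+h_0-\log|D|)+h_0$, and after averaging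
$$\big\langle\,\big|\log|D|-F\big|\,\big\rangle_r\le e(r).\tag{4}$$

**Step B. The functions $\varphi$, $\psi$, $V$.** These encode the shared points in entire functions of controlled growth. Define
$$\varphi=\frac{f'D}{(f-a)(f-b)},\qquad\psi=\frac{g'D}{(g-a)(g-b)},\qquad V=f'-\varphi\,(\bar f-a-b).$$
At a shared point, $f'$ vanishes to order $m-1$ and $D$ at least once, against a denominator of order $m$. So $\varphi$ is entire; likewise $\psi$. Neither is identically $0$.

For a test, take $f=1+3^z$, $a=1$, $b=2$, where all the sharing implications except $g=1\Rightarrow f=1$ hold. Here $g=2\cdot3^z$, $D=1-3^z$, and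
$$\varphi=\frac{(\log3)3^z(1-3^z)}{3^z(3^z-1)}=-\log3,\qquad\psi=-\frac{(\log 3)3^z}{2\cdot3^z-1}.$$
Here $\psi$ has poles exactly where the missing implication fails, and at the points where $f=g=2$, that is $3^z=1$, we see $\psi=\varphi$.

The function $\varphi$ is always small. Since $\frac{ff'}{(f-a)(f-b)}=\frac1{a-b}\big(\frac{af'}{f-a}-\frac{bf'}{f-b}\big)$ and $D=f(2-\bar f/f)$,
$$T(r,\varphi)=m(r,\varphi)\le e(r).\tag{5}$$
For $\psi$, the same partial fractions and those of $\frac{1}{(g-a)(g-b)}$ give $\max(1,|g|)\big|\frac{g'}{(g-a)(g-b)}\big|\le C\big(|\frac{g'}{g-a}|+|\frac{g'}{g-b}|\big)$. Let $h_1$ be $\log^+$ of the right side; then $\langle h_1\rangle_r\le e(r)$ and $\log|\psi|\le\log|D|-G+h_1\le F-G+h_0+h_1$. Put $h=h_0+h_1+(G-F)^+$. Then $F-G+h\ge0$ as well, so with (3)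
$$\log^+|\psi|\le F-G+h,\qquad h\ge0,\quad\langle h\rangle_r\le e(r).\tag{6}$$
The role of $V$ is to be for $g$ what $f'$ is for $f$. From $g=f-D$ and $2f-D=\bar f$,
$$(g-a)(g-b)=(f-a)(f-b)-D(2f-D-a-b)=(f-a)(f-b)-D(\bar f-a-b);$$
multiplying by $\varphi$ and using $\varphi(f-a)(f-b)=f'D$,
$$VD=\varphi\,(g-a)(g-b).\tag{7}$$

**Step C. What $\varphi,\psi$ know about multiplicities.** Let $z_0$ be a shared point with value $c$, let $c'$ be the other one of $a,b$, and let $\kappa$ be the order of the zero of $D=(f-c)-(g-c)$ at $z_0$. Then $\kappa\ge\min(m,n)$, and $\varphi$ has order $(m-1)+\kappa-m=\kappa-1$ at $z_0$. If $\kappa=1$, then $\min(m,n)=1$, and from $f'/(f-c)\sim m/(z-z_0)$, $g'/(g-c)\sim n/(z-z_0)$, $D\sim D'(z_0)(z-z_0)$ we read off $\varphi(z_0)=\frac{mD'(z_0)}{c-c'}$ and $\psi(z_0)=\frac{nD'(z_0)}{c-c'}$. Hence, at every shared point where $\varphi\neq0$,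
$$\psi=\frac nm\,\varphi\ne0,\qquad\min(m,n)=1,\qquad\frac nm\in J:=\{1,2,3,\dots\}\cup\{\tfrac12,\tfrac13,\dots\}.\tag{8}$$

## 5. Comparing multiplicities, and why $T(r,g)$ may be too small

**Step D. Radii along which $e(r)$ is negligible.** For each $k$ choose $t_k\ge k$ with $T(t_k)\ge t_k^{\rho-1/k}$; this is possible by the definition of $\rho$. Let $r_k\ge t_k$ maximize $T(r)r^{-\rho-1/k}$ on $[t_k,\infty)$; the maximum exists because $T$ is continuous and the expression tends to $0$. Put $T_k=T(r_k)$. By maximality,
$$T(tr_k)\le t^{\rho+1/k}T_k\le t^{\rho+1}T_k\qquad(t\ge1),\tag{9}$$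
and $T_k\ge(r_k/t_k)^{\rho+1/k}T(t_k)\ge r_k^{\rho+1/k}t_k^{-2/k}\ge r_k^{\rho-1/k}$. Taking $\delta=\frac12$ in the definition of $e(r)$: if $\rho>\frac12$ then $(tr_k)^{\rho-1/2}=o(r_k^{\rho-1/k})=o(T_k)$, and otherwise $r^{\rho-1/2}$ is bounded on $[2,\infty)$. Also $T(r)/\log r\to\infty$ since $f$ is transcendental. So for each fixed $t>0$
$$\sup_{2\le r\le tr_k}e(r)=o(T_k),\qquad\log r_k=o(T_k),\qquad T_k\le r_k^{C}\ \text{ for large }k.\tag{10}$$
All this survives passage to a subsequence, which we shall do several times without changing notation.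

A sensible first attempt is now clear. By (8), a shared point with given ratio $j=n/m$ and $\varphi\ne0$ is a zero of $\psi-j\varphi$. If $\psi$ were small like $\varphi$, there would be too few such zeros to satisfy (2). This attempt works in one situation.

**Proposition 1.** Under the standing assumption $D\not\equiv0$, the relation $T(r_k,g)\sim T_k$ cannot hold along any subsequence of $(r_k)$.

*Proof.* Suppose it holds; pass to the subsequence. By (6) and (10), $T(r_k,\psi)\le T_k-T(r_k,g)+e(r_k)=o(T_k)$.

Suppose first that $\psi\not\equiv j\varphi$ for all $j\in J$. Fix an integer $M\ge 1$ and estimate the reduced counting functions in (2) at $r_k$. Shared points with $\varphi=0$ contribute at most $N(r_k,\frac1\varphi)\le e(r_k)+O(1)$. At the others (8) holds. Points with $m>M$ contribute at most $\frac1M(2T_k+O(1))$, since they are counted $m>M$ times in $N(r,\frac1{f-a})+N(r,\frac1{f-b})$; points with $n>M$ contribute at most $\frac1M(2T(r_k,g)+O(1))$. The remaining points have $m,n\le M$, so they are zeros of $\psi-j\varphi$ with $j\in J$, $\frac1M\le j\le M$,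 a finite set of $j$. Hence
$$T_k\le\sum_{j\in J,\ 1/M\le j\le M}N\Big(r_k,\frac1{\psi-j\varphi}\Big)+\frac{4T_k}M+o(T_k)=\frac{4T_k}M+o(T_k),$$
because each term of the sum is at most $T(r_k,\psi)+T(r_k,\varphi)+O(1)=o(T_k)$. With $M=8$ this is impossible.

So $\psi\equiv\frac nm\varphi$ for some fixed $\frac nm\in J$ with $\min(m,n)=1$. Dividing by $D$ and integrating $m\frac{g'}{(g-a)(g-b)}=n\frac{f'}{(f-a)(f-b)}$ gives
$$\Big(\frac{g-a}{g-b}\Big)^m=c\,\Big(\frac{f-a}{f-b}\Big)^n,\qquad c\neq0 .$$
Hence $mT(r,g)=nT(r)+O(1)$, and $T(r_k,g)\sim T_k$ forces $m=n$, so $m=n=1$. As $f\not\equiv g$, $c\ne1$. Since $g$ has no poles, $\frac{g-a}{g-b}$ never equals $1$, so $\frac{f-a}{f-b}$ never equals $\frac1c$; thus $f$ omits the value $c^*$ with $\frac{c^*-a}{c^*-b}=\frac1c$, which is finite because $c\neq1$ and different from $a,b$. The second main theorem for $a,b,c^*$ together with (2) gives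
$$2T(r)\le\overline N\Big(r,\frac1{f-a}\Big)+\overline N\Big(r,\frac1{f-b}\Big)+O(\log r)\le T(r)+e(r),$$
which contradicts (10) at $r=r_k$. $\square$

Where does the attempt stop? All that (3) gives is $T(r,g)\ge\frac12T(r)-e(r)$. Then (6) bounds $T(r_k,\psi)$ only by about $\frac12T_k$, and the sum over $j$ in the proof, with its many terms, is no longer controlled. The defect is $\langle F-G\rangle_r$: the difference operator may annihilate the dominant part of $f$ on large arcs. A function without any sharing shows how. Let $f=e^{2\pi iz}+e^z$. Then $g=(e-1)e^z$, and for all but two directions $\theta$, as $r\to\infty$,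
$$\tfrac1r\log^+|f(re^{i\theta})|\to\max(-2\pi\sin\theta,\cos\theta,0),\qquad\tfrac1r\log^+|g(re^{i\theta})|\to\max(\cos\theta,0).$$
By dominated convergence $T(r,f)/r$ has a strictly larger limit than $T(r,g)/r$. The loss is confined to the sector $-2\pi y>\max(x,0)$ (where $z=x+iy$), and there $f$ behaves like $e^{2\pi iz}$: it is nearly $1$-periodic.

This suggests not comparing averages over circles, but comparing $\log^+|f|$ and $\log^+|g|$ direction by direction, after dividing by $T_k$ and rescaling $z$ by $r_k$. In the limit we get two subharmonic functions $U\ge v$. Where $U>v$, we have $\bar f\approx f$, and together with $f'D=\varphi(f-a)(f-b)$ this should force $f$ to look like an exponential $e^{2\pi ilz}$. Where $U=v$, $\psi$ is small locally and the multiplicity count can be made locally. The proof makes this precise.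

## 6. Convergence of subharmonic functions

Notation: $\partial=\frac12(\partial_x-i\partial_y)$; if $h$ is holomorphic and zero-free then $2\partial\log|h|=h'/h$. The Riesz measure of a subharmonic $X\not\equiv-\infty$ is $\mu_X=\Delta X/2\pi$, where $\Delta$ is here the Laplacian; for $X=\log|F|$ it is the sum of unit masses at the zeros of $F$ with multiplicity. As a model for everything below, $\frac1k\log|\sin kz|\to|y|$ in $L^1_{loc}$; the limit has Riesz measure $\frac1\pi dx$ on the real axis, and indeed $\sin kz$ has about $2k/\pi$ zeros on $[-1,1]$.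

**(P1) Compactness.** Subharmonic functions $X_k$ on $\mathbb C$ that are locally uniformly bounded above, with means over $|z|=1$ bounded below, have a subsequence converging in $L^1_{loc}$ to a subharmonic $X$. Then $X_k^+\to X^+$ in $L^1_{loc}$, and $\limsup_k\max_KX_k\le\max_KX$ for compact $K$ (Hartogs). This is Hörmander, *ALPDO I*, Thm 4.1.9. We use it as follows. Let $F\not\equiv0$ be a fixed entire function with $T(tr_k,F)\le C_tT_k$ for each $t$ and large $k$. Then it applies to $\log|F(r_kz)|/T_k$: the upper bound comes from $\log M(r,F)\le3T(2r,F)$, and the lower bound from Jensen, because the mean of $\log|F|$ over $|z|=tr_k$ is $N(tr_k,\frac1F)+O(1)\ge-O(1)$ for large $k$.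

**(P2) From a.e. to everywhere.** If $X\le Y$ a.e. on an open set and $X,Y$ are subharmonic there, then $X\le Y$ everywhere on it, since the means over small discs centered at $z$ converge to the value at $z$.

**(P3) Circle means.** If $X_k\to X$ as in (P1), the means over $|z|=t$ converge for every $t>0$. *Proof.* Let $M_k,M$ be the circle means as functions of $t$. They are nondecreasing, $M_k\to M$ in $L^1_{loc}(0,\infty)$ by Fubini, and $M$ is continuous, being finite and convex in $\log t$. For $0<\theta<t$, $\frac1\theta\int_{t-\theta}^tM_k\le M_k(t)\le\frac1\theta\int_t^{t+\theta}M_k$. Let $k\to\infty$, then $\theta\to0$. $\square$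

**(P4) Derivatives.** If $X_k\to X$ as in (P1), then $\partial X_k\to\partial X$ in $L^1_{loc}$. *Proof.* The Riesz measures $\mu_k$ of $X_k$ converge to $\mu_X$ as distributions, hence vaguely, being positive; so their masses on compact sets are bounded. Fix a disc $|z|<R$ and a continuous compactly supported $\chi\ge 0$ with $\chi=1$ there. On the disc $X_k=\log|\cdot|*(\chi\mu_k)+h_k$ with $h_k$ harmonic, and likewise for $X$. Let $\mathcal K$ be $\log|z|$ or $\frac1{2z}=\partial\log|z|$. With a cut-off near $0$ write $\mathcal K=\mathcal K_1+\mathcal K_2$, $\mathcal K_1$ continuous and $\|\mathcal K_2\|_{L^1}$ as small as we like. Then $\mathcal K_1*(\chi\mu_k)$ converges pointwise and locally boundedly, and $\|\mathcal K_2*(\chi\mu_k)\|_{L^1}\le\|\mathcal K_2\|_{L^1}\int\chi\,d\mu_k$ is uniformly small. So $\mathcal K*(\chi\mu_k)\to\mathcal K*(\chi\mu_X)$ in $L^1_{loc}$. Taking $\mathcal K=\log|z|$, the $h_k$ converge in $L^1$ on the disc, hence locally uniformly with derivatives; taking $\mathcal K=\frac1{2z}$, we get the claim. $\square$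

**(P5) Counting zeros.** If $\log|F(r_kz)|/T_k\to X$ as in (P1), then for compact $K$ the number of zeros of $F$ in $r_kK$, with multiplicity and divided by $T_k$, has $\limsup\le\mu_X(K)$. *Proof.* The quotient is $\mu_k(K)$, where $\mu_k\to\mu_X$ vaguely. For continuous compactly supported $\chi\ge1_K$, $\mu_k(K)\le\int\chi\,d\mu_k\to\int\chi\,d\mu_X$; let $\chi\downarrow1_K$. $\square$

**(P6) Good circles.** Let $X$ be subharmonic near $z_0$, $X(z_0)>-\infty$, $\epsilon>0$. For every small $\delta>0$ the set of $t\in(0,\delta)$ with $X\ge X(z_0)-\epsilon$ on all of $|z-z_0|=t$ has positive measure. *Proof.* Let $z_0=0$ and $X=H+p$ near $0$, with $H$ harmonic and $p(z)=\int\log|z-\zeta|\,d\mu(\zeta)$, $\mu$ finite with compact support. As $p(0)>-\infty$, $\mu(\{0\})=0$. Since $|z-\zeta|\ge\big||z|-|\zeta|\big|$, we have $p(z)\ge p^*(|z|)$ with $p^*(t)=\int\log\big|t-|\zeta|\big|\,d\mu(\zeta)$ and $p^*(0)=p(0)$. By Tonelli (the kernel is bounded above on the relevant set) and $t=\delta\tau$,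
$$\frac1\delta\int_0^\delta p^*(t)\,dt-p(0)=\int\kappa\Big(\frac{|\zeta|}\delta\Big)d\mu(\zeta),\qquad\kappa(x)=\int_0^1\log\Big|1-\frac\tau x\Big|d\tau .$$
The function $\kappa$ is continuous on $(0,\infty)$, tends to $0$ at $\infty$ and to $+\infty$ at $0$, hence is bounded below. By Fatou $\liminf_{\delta\to0}\int\kappa(|\zeta|/\delta)d\mu\ge0$. So for small $\delta$ the mean of $p^*$ over $(0,\delta)$ exceeds $p(0)-\frac\epsilon2$, and $p^*\ge p(0)-\frac\epsilon2$ on a set of positive measure, while $H\ge H(0)-\frac\epsilon2$ on $|z|<\delta$. $\square$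

**(P7) Boundary values.** If $\omega$ is a domain, $\zeta\in\partial\omega$ and $X$ is subharmonic near $\zeta$, then $X(\zeta)=\limsup_{\omega\ni z\to\zeta}X(z)$. This follows from Ransford, *Potential Theory in the Complex Plane*, Thm 3.8.3 (a connected set with more than one point is non-thin at all points of its closure), and (P6) also gives a quick proof. The inequality $\ge$ is upper semicontinuity, and it settles the case $X(\zeta)=-\infty$. If $X(\zeta)>-\infty$, note that $|z-\zeta|$ is continuous on the connected set $\omega$, positive, and takes arbitrarily small values, so $\omega$ meets every sufficiently small circle about $\zeta$. By (P6) there are arbitrarily small circles on which $X\ge X(\zeta)-\epsilon$. $\square$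

**(P8) Half-planes.** If $\omega\ne\mathbb C$ is a domain and $L$ is real affine with $L>0$ on $\omega$ and $L=0$ on $\partial\omega$, then $L$ is nonconstant and $\omega=\{L>0\}$. *Proof.* A constant $L$ would be positive on $\partial\omega\neq\emptyset$. And $\omega$ is open and relatively closed in the connected set $\{L>0\}$, because $\partial\omega$ does not meet that set. $\square$

## 7. The limits $U$, $v$, $w$ of the rescaled functions

**Step E. Passing to the limit.** This step replaces the estimates of Section 4, which are averages over circles, by pointwise relations. By (2), (3), (5), (6), (9), (10), the functions $f$, $g$, $f-a$, $f-b$, $g-a$, $g-b$, $D$, $\psi$ and $\psi-j\varphi$ ($j\in J$) satisfy $T(tr_k,\cdot)\le C_tT_k$ for large $k$. By (P1) and a diagonal argument ($J$ is countable) we pass to a subsequence so that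
$$u_k:=\frac{\log|f(r_kz)|}{T_k}\to u,$$
and the corresponding functions for $g,f-a,f-b,g-a,g-b,D,\psi$ and every $\psi-j\varphi\not\equiv0$ converge in $L^1_{loc}$ to subharmonic functions $v_0,u_a,u_b,v_a,v_b,d,w$ and $w_j$. Put
$$U=u^+,\qquad v=v_0^+,\qquad v_k^+=\frac{\log^+|g(r_kz)|}{T_k}.$$
Integrate (3), (4), (6) over the radii $2\le r\le Rr_k$ and use (10): the integrals over $2/r_k<|z|<R$ of
$$\big(v_k^+-u_k^+\big)^+,\qquad\Big|\frac{\log|D(r_kz)|}{T_k}-u_k^+\Big|,\qquad\Big(\frac{\log^+|\psi(r_kz)|}{T_k}+v_k^+-u_k^+\Big)^+\tag{11}$$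
tend to $0$. In the limit we get relations a.e., and then by (P2)
$$v\le U,\qquad d=U,\qquad w^++v\le U\qquad\text{everywhere on }\mathbb C.\tag{12}$$

By (P3) applied to $u_k^+$ and $v_k^+$, the mean of $U$ over $|z|=1$ is $1$, and that of $v$ is $\lim T(r_k,g)/T_k$, which is at least $\frac12$ by (3). Moreover (5), (10) and $\log M(r,\varphi)\le3T(2r,\varphi)$ give, for every $R$, $|\varphi|\le e^{o(T_k)}$ on $|z|\le Rr_k$.

For the example $f=e^{2\pi iz}+e^z$, with $r_k=k$ and division by $k$ instead of $T_k$, one gets $U=\max(-2\pi y,x,0)$ and $v=\max(x,0)$, and $\{U>v\}$ is the sector found in Section 5.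

**Step F. Uniform convergence on circles.** Convergence in $L^1$ is too weak to bound $|f|$ from below on a curve; this step repairs that. By (P4), $(u_k)$ is Cauchy in $W^{1,1}(|z|<R)$ for all $R$, so after passing to a further subsequence $\|u_{k+1}-u_k\|_{W^{1,1}(|z|<k)}\le2^{-k}$. In particular $u_k\to u$ a.e. Let $z_0\in\mathbb C$. By Fubini in polar coordinates about $z_0$, for a.e. $t>0$ the circle $|z-z_0|=t$ contains no zero of any $f(r_kz)$, the sum $\sum_k\int_{|z-z_0|=t}\big(|u_{k+1}-u_k|+|\nabla(u_{k+1}-u_k)|\big)ds$ converges, and $u_k\to u$ a.e. on the circle. On such a circle $\sup|h|\le\frac1{2\pi t}\int|h|\,ds+\int|h'|\,ds$ for $C^1$ functions $h$, so the $u_k$ converge uniformly. Thus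
$$\text{for a.e. }t,\ u_k\text{ converges uniformly on }|z-z_0|=t\text{ to a continuous function equal to }u\text{ a.e. on the circle.}\tag{13}$$

## 8. The region where $|f|$ dominates $|g|$

Let $A=\{z:U(z)>v(z)\}$.

**Lemma 1.** Let $U(z_0)>v(z_0)$. There are an open disc $B$ centered at $z_0$, $\epsilon>0$ and $k_0$ with $|f|\ge e^{\epsilon T_k}(1+|g|)$ on $r_kB$ for $k\ge k_0$, and $B\subset A$. In particular $A$ is open.

*Proof.* The aim is a lower bound for $|f|$ in a full disc, obtained from a circle. Since $U(z_0)>0$, $U(z_0)=u(z_0)$; write $u(z_0)=v(z_0)+6\epsilon$. By upper semicontinuity of $v$ and Hartogs there is $\delta>0$ with $v_k^+\le v(z_0)+2\epsilon$ on $|z-z_0|\le\delta$ for large $k$. By (P6) and (13) there is $t<\delta$ such that on $S=\{|z-z_0|=t\}$ we have $u\ge v(z_0)+5\epsilon$ and (13) holds. The continuous limit in (13) is then $\ge v(z_0)+5\epsilon$ on $S$, so $u_k\ge v(z_0)+4\epsilon$ on $S$ for large $k$. From the definition of $\varphi$ and $D=f-g$, on $r_kS$,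
$$\frac{f'}f=\varphi\,\frac{(1-a/f)(1-b/f)}{1-g/f}=\varphi+O(e^{-\epsilon T_k}),$$
because $|g/f|\le e^{-2\epsilon T_k}$, $1/|f|\le e^{-4\epsilon T_k}$ and $|\varphi|\le e^{o(T_k)}$ there.

Let $\Phi$ be entire with $\Phi'=\varphi$, and $E=fe^{-\Phi}$, an entire function. Then $E'/E=f'/f-\varphi=O(e^{-\epsilon T_k})$ on $r_kS$, a circle of length $O(r_k)$, and $r_ke^{-\epsilon T_k}\to0$ by (10). So $E=E(z_1)(1+o(1))$ on $r_kS$ for a fixed point $z_1\in r_kS$, and by the maximum principle for $E-E(z_1)$ this also holds inside. Hence $f$ has no zeros inside, and the minimum principle gives $\log|f|\ge(v(z_0)+4\epsilon)T_k$ there, while $|g|\le e^{(v(z_0)+2\epsilon)T_k}$. For large $k$ this yields $|f|\ge e^{\epsilon T_k}(1+|g|)$ on $r_kB$, where $B$ is the open disc bounded by $S$. Then $u_k\ge\epsilon+v_k^+$ on $B$, so $U\ge v+\epsilon$ a.e. on $B$, and everywhere on $B$ by (P2). $\square$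

**Definition (good disc).** A disc $B$ is good if for some $\epsilon>0$ the inequality $|f|\ge e^{\epsilon T_k}(1+|g|)$ holds on $r_kB$ for all large $k$. In the example $f=e^{2\pi iz}+e^z$, with $k$ in place of $r_k$ and $T_k$, any disc with closure in the sector $-2\pi y>\max(x,0)$ is good. By Lemma 1 every point of $A$ is the center of a good disc contained in $A$.

**Step G. Harmonicity on good discs.** Let $B$ be a good disc in $A$ and $k$ large. There are no shared points in $r_kB$, since $f=g$ is impossible there, and $f$ is zero-free. The formula for $f'/f$ above gives $f'/f=\varphi+O(e^{-\epsilon T_k/2})$ on $r_kB$. Hence $u_k$ is positive harmonic on $B$, $u_k\to U$ locally uniformly on $B$, and $U$ is harmonic on $B$. The functions $g(r_kz)$ omit $a$ and $b$ on $B$. By Montel each subsequence has a further subsequence that either converges locally uniformly to a holomorphic function, and then $v=0$ on $B$; or tends to $\infty$ locally uniformly, and then $v$ is on $B$ a limit of positive harmonic functions. So in all cases $v$ is harmonic on $B$, and if $v\not\equiv0$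 on $B$, then $g(r_kz)\to\infty$ locally uniformly on $B$ for the full sequence. Consequently, on each component $\omega$ of $A$ the functions $U,v$ are harmonic, $U>v\ge0$, and either $v\equiv0$ or $v>0$ on $\omega$.

**Step H. $A$ is not the whole plane.** Otherwise finitely many good discs would cover $|z|\le1$, so that $f$ would have no $a$- or $b$-points in $|z|<r_k$ for all large $k$, contradicting Picard. So each component $\omega$ of $A$ has $\partial\omega\ne\emptyset$, and for $\zeta\in\partial\omega$ we have $\zeta\notin A$, that is, $U(\zeta)=v(\zeta)$ by (12).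

**Step I. $A$ is not empty.** If $A=\emptyset$, then $U=v$, and comparing means over $|z|=1$ gives $T(r_k,g)\sim T_k$. This is excluded by Proposition 1.

From now on $A\neq\emptyset$.

## 9. On $A$ the function $f$ looks like $e^{2\pi ilz}$, and $A$ is a half-plane

**Step 1. $\varphi$ has period $1$.** This turns the near-periodicity of $f$ on good discs into an exact property of the small function $\varphi$. Let $B\subset A$ be good and $B_1$ the concentric disc with half the radius. On $r_kB$, $\bar f/f=1+g/f=1+O(e^{-\epsilon T_k})$, so $\ell=\operatorname{Log}(\bar f/f)=O(e^{-\epsilon T_k})$, and Cauchy's estimate gives $\ell'=O(e^{-\epsilon T_k})$ on $r_kB_1$. On $r_kB_1$ we also have $r_kB_1+1\subset r_kB$ for large $k$, so by Step G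
$$\ell'=\frac{\bar f'}{\bar f}-\frac{f'}f=\bar\varphi-\varphi+O(e^{-\epsilon T_k/2}).$$
Hence $|\bar\varphi-\varphi|\le e^{-\epsilon T_k/3}$ on $r_kB_1$ for large $k$. Suppose $X=\bar\varphi-\varphi\not\equiv0$. Since $m(r,\bar\varphi)\le\log^+M(r+1,\varphi)$, $T(tr_k,X)=o(T_k)$ for all $t$. So by (P1) a subsequence of $\log|X(r_kz)|/T_k$ has a limit, which is $\le0$ and, by Jensen and (P3), has nonnegative circle means. Hence the limit is $0$ a.e. But on $B_1$ it is $\le-\frac\epsilon3$, a contradiction. So $\bar\varphi\equiv\varphi$.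

**Step 2. $U$ is affine on each component of $A$.** This step determines $\varphi$ on good discs from its Fourier series. Since $\varphi$ is $1$-periodic, $\alpha=\int_z^{z+1}\varphi$ does not depend on $z$. For $z\in r_kB_1$, integrating along the horizontal segment, $1+O(e^{-\epsilon T_k})=\frac{\bar f}f=\exp\int_z^{z+1}\frac{f'}f=e^\alpha(1+o(1))$. So $e^\alpha=1$:
$$\alpha=2\pi il,\quad l\in\mathbb Z;\qquad\varphi(z)=\alpha+\sum_{n\neq0}c_ne^{2\pi inz}.$$
Let $s_k=T_k/r_k$. On $B$ the function $\log|f(r_kz)|$ is positive harmonic and $\le CT_k$, so its gradient on $B_1$ is $O(T_k)$, which means $|f'/f|\le Cs_k$ and hence $|\varphi|\le C(1+s_k)$ on $r_kB_1$. Write $B_1=\{|z-z_1|<2\tau\}$. For $|y-r_k\operatorname{Im}z_1|\le\tau r_k$ and $k$ large there is a horizontal unit segment at height $y$ inside $r_kB_1$, and integrating $\varphi e^{-2\pi inz}$ over it yields $|c_n|\le C(1+s_k)e^{2\pi ny}$. Let $z\in r_kB_2$, where $B_2=\{|z-z_1|<\frac\tau2\}$, and take the admissible height $y=\operatorname{Im}z-\operatorname{sgn}(n)\frac{\tau r_k}2$. Then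
$$|c_ne^{2\pi inz}|\le C(1+s_k)e^{2\pi n(y-\operatorname{Im}z)}=C(1+s_k)e^{-\pi|n|\tau r_k}.$$
As $s_k\le r_k^C$, summing over $n\ne0$ gives $|\varphi-\alpha|\le e^{-\tau r_k}$ on $r_kB_2$ for large $k$. So $\frac{f'}f=\alpha+O(e^{-\tau r_k}+e^{-\epsilon T_k/2})$ there. Integrating over paths of length $O(r_k)$ and dividing by $T_k$,
$$U(z)-U(z')=\lim_k\frac{r_k}{T_k}\operatorname{Re}\big(\alpha(z-z')\big),\qquad z,z'\in B_2.\tag{14}$$

The factor $r_k/T_k$ converges. If $\varphi$ is nonconstant, $\varphi-\varphi(0)$ vanishes at all integers, so $T(r,\varphi)\ge r$ for large $r$ (the integers alone contribute about $2r$ to the counting function); as $T(r_k,\varphi)=o(T_k)$, $r_k/T_k\to0$. If $\varphi$ is constant, then $\varphi=\alpha\neq0$ because $\varphi\not\equiv0$, and (14) with $\operatorname{Re}(\alpha(z-z'))\neq0$ shows that $r_k/T_k$ converges to a finite limit. So $\sigma:=\lim r_k/T_k\in[0,\infty)$ exists in all cases. Every point of $A$ is the center of a good disc in $A$, so with $\beta=\sigma\alpha$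
$$U(z)=\operatorname{Re}(\beta z)+c_\omega\qquad\text{on each component }\omega\text{ of }A.\tag{15}$$

**Step 3. $\sigma>0$, so $\varphi$ is the constant $\alpha\ne0$.** This excludes growth faster than $r_k$. Suppose $\sigma=0$. Then $U=c_\omega>0$ on a component $\omega$ of $A$. Let $\zeta\in\partial\omega$.

If $v$ is constant on $\omega$, (P7) gives $U(\zeta)=c_\omega$ and $v(\zeta)=v|_\omega<c_\omega$, contradicting $U(\zeta)=v(\zeta)$.

If $v$ is nonconstant on $\omega$, then $v>0$ there, and on any good $B\subset\omega$, $g(r_kz)\to\infty$ locally uniformly. Take a local branch $H_k=\log g(r_kz)$. Then $\operatorname{Re}H_k/T_k\to v$ and $H_k'/T_k\to2\partial v$ locally uniformly, and $\frac{g'}g(r_kz)=H_k'(z)/r_k$. Where $\partial v\ne0$, that is, off a discrete set, $\frac1{T_k}\log|H_k'/r_k|\to0$, since $\log T_k$ and $\log r_k$ are $o(T_k)$. As $D/f=1-g/f\to1$ uniformly on $r_kB$, the formula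
$$\psi=D\cdot\frac{g'}g\cdot\frac1{g(1-a/g)(1-b/g)}$$
yields $\log|\psi(r_kz)|/T_k\to U-v$ locally uniformly off a discrete set. So $w=U-v$ a.e. on $\omega$, hence everywhere on $\omega$ by (P2). By (12), $w^+(\zeta)\le U(\zeta)-v(\zeta)=0$ for every $\zeta\in\partial\omega$. Since $w^+$ is upper semicontinuous, $U-v=w^+\to0$ as $z\to\zeta$ within $\omega$. Let $Y=U-v$ on $\omega$ and $Y=0$ elsewhere. Then $Y$ is continuous and nonnegative on $\mathbb C$. It is subharmonic, being harmonic on $\omega$, while at points outside $\omega$, where $Y=0$, the sub-mean-value inequality is trivial. As $Y\le c_\omega$, $Y$ is constant by Liouville's theorem for subharmonic functions. It vanishes on $\partial\omega$, so $Y\equiv0$, contradicting $U>v$ on $\omega$.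

So $\sigma>0$. By Step 2, $\varphi$ is constant, $\varphi\equiv\alpha=2\pi il\neq0$, and $s_k\to s_0:=1/\sigma$. With (7),
$$f'D=\alpha(f-a)(f-b),\qquad VD=\alpha(g-a)(g-b),\qquad V=f'-\alpha(\bar f-a-b).\tag{16}$$
This has consequences for all shared points. Since $\varphi$ never vanishes, $\kappa=1$ in Step C: zeros of $D$ at shared points are simple and (8) holds, so $\min(m,n)=1$. By the first equation in (16), $D$ has no other zeros, and $f'$ has a zero of order $m-1$ at each shared point and no other zeros. By the second, $V$ has a zero of order $n-1$ at each shared point and no other zeros.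

**Step 4. $v\equiv0$ on $A$, and $A$ is one half-plane.** Suppose $v>0$ on a component $\omega$ of $A$, and let $B\subset\omega$ be good, so that $g(r_kz)\to\infty$ locally uniformly on $B$. On $r_kB'$, for a concentric $B'\Subset B$ and large $k$, (16) together with $|D|\ge\frac12|f|$ gives $|V|\le C|g|^2/|f|\le C|g|e^{-\epsilon T_k}$. From the formula for $V$, $\bar V-V=(\bar f'-f')-\alpha\big(f(z+2)-f(z+1)\big)=g'-\alpha\bar g$. So on $r_kB''$, for a concentric $B''\Subset B'$ and large $k$,
$$\frac{g'}g=\alpha\frac{\bar g}g+O\big(e^{-\epsilon T_k}(1+|\bar g/g|)\big).$$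
With $H_k$ as in Step 3, locally uniformly
$$\frac{g'}g(r_kz)=s_k\frac{H_k'(z)}{T_k}\to\mu(z):=2s_0\,\partial v(z),\qquad\frac{\bar g}g(r_kz)=\exp\int_0^1\frac{H_k'(z+t/r_k)}{r_k}\,dt\to e^{\mu(z)} .$$
So the holomorphic function $\mu$ satisfies $\mu=\alpha e^\mu$ on $\omega$. The entire function $x-\alpha e^x$ is not identically zero, so its zeros are isolated and $\mu$ is constant. Thus on $\omega$
$$v=\sigma\operatorname{Re}(\mu z)+c',\qquad L:=U-v=\sigma\operatorname{Re}\big((\alpha-\mu)z\big)+c''.$$
By (P7), $U$ and $v$ take on $\partial\omega$ the values of their affine formulas, and there $U=v$; so $L=0$ on $\partial\omega$. By (P8), $\alpha\ne\mu$ and $\omega=\{L>0\}$ is a half-plane. The affine function $v$ is positive on it, so its gradient is a nonnegative multiple of that of $L$: $\mu=\kappa'(\alpha-\mu)$ with $\kappa'\ge0$, that is, $\mu=\kappa\alpha$ with $\kappa=\frac{\kappa'}{1+\kappa'}\in[0,1)$. Then $\mu=\alpha e^\mu$ gives $\kappa=e^{\kappa\alpha}$, which has modulus $1$ since $\alpha\in i\mathbb R$. This contradicts $\kappa<1$.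

So $v=0$ on $A$. For a component $\omega$ and $\zeta\in\partial\omega$, (P7) gives $v(\zeta)=0$ and $\operatorname{Re}(\beta\zeta)+c_\omega=U(\zeta)=v(\zeta)=0$. By (P8), $\omega=\{\operatorname{Re}(\beta z)+c_\omega>0\}$, with $\beta=\sigma\alpha\neq0$. Any two half-planes of this form intersect, so there is only one component:
$$A=\{\operatorname{Re}(\beta z)+c_0>0\},\quad H:=\{\operatorname{Re}(\beta z)+c_0<0\},\quad U=v\text{ on }H,\quad U=v=0\text{ on }\partial H.\tag{17}$$

## 10. The opposite half-plane $H$ and the equation $y(2-e^y)=\alpha$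

On $H$ the functions $f$ and $g$ have the same size, so the multiplicity count of Section 5 becomes available locally.

**Step 5. On $H$, $U=q^+$ for a harmonic function $q$.** The purpose is regularity: Step 6 needs $U$ to be harmonic where it is positive.

First a sufficient condition. Suppose there is $j\in J$ such that for every compact $K\subset H$ and all $k\ge k(K)$, all shared points in $r_kK$ satisfy $n/m=j$. We claim that then $q$ exists.

If $j\le1$, then $n\le m$ at these points, so $n=1$ as $\min(m,n)=1$, and $V$ is zero-free on $r_kK$. Then $\log|V(r_kz)|/T_k$ is harmonic on the interior of $K$ and by (16) converges in $L^1_{loc}$ to $v_a+v_b-d=v_a+v_b-U$. An $L^1_{loc}$ limit of harmonic functions is harmonic, so $v_a+v_b-U$ equals a.e. on $H$ a harmonic function $q$. Pass to a subsequence along which all the rescaled functions converge a.e. For a.e. $z\in H$ with $v(z)=U(z)>0$ we have $|g(r_kz)|\to\infty$, so $v_a=v_b=v$ and $q=U$ there. For a.e. $z\in H$ with $v(z)=U(z)=0$, $\log|g-a|\le\log^+|g|+C$ gives $v_a\le v=0$, likewise $v_b\le0$, so $q\le0$.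 Hence $q^+=U$ a.e. on $H$, and everywhere on $H$ by (P2).

If $j\ge1$, then $m=1$ at these points and $f'$ is zero-free on $r_kK$. By (16), $\log|f'(r_kz)|/T_k\to u_a+u_b-U$, and this equals a.e. a harmonic $q$. Where $U>0$, $|f(r_kz)|\to\infty$ for a.e. $z$ along a subsequence, so $u_a=u_b=U$ and $q=U$; where $U=0$, $u_a,u_b\le U=0$ a.e., so $q\le0$. Again $q^+=U$ on $H$.

Now we show that $q$ exists. If $\psi\equiv j\alpha$ for some $j\in J$, then by (8) all shared points have $n/m=j$, and the sufficient condition holds. Otherwise all the limits $w_j$ of $\log|\psi(r_kz)-j\alpha|/T_k$ exist. Since $\log^+|\psi-j\alpha|\le\log^+|\psi|+C_j$, (12) gives $w_j^+\le w^+\le U-v=0$ on $H$; so $w_j\le0$ on $H$.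

Suppose some $w_j\not\equiv0$ on $H$. By the maximum principle $w_j<0$ on $H$, and by Hartogs, for each compact $K\subset H$ there is $\epsilon_K>0$ with $|\psi-j\alpha|\le e^{-\epsilon_KT_k}$ on $r_kK$ for $k\ge k(K)$. By (8), $|\frac nm-j||\alpha|\le e^{-\epsilon_KT_k}$ at all shared points in $r_kK$. The only accumulation point of $J$ in $\mathbb C$ is $0\notin J$, so $n/m=j$ at these points for large $k$, and the sufficient condition holds.

Suppose finally that $w_j\equiv0$ on $H$ for all $j\in J$. Let $K\subset H$ be compact. Shared points with $n/m=j$ are zeros of $\psi-j\alpha$, so by (P5) those in $r_kK$ number $o(T_k)$ for each $j$. Those with $m>M$ or $n>M$ number at most $C_KT_k/M$ for large $k$: count the $a$- and $b$-points of $f$ and $g$ in $r_kK$ with multiplicity, using (P5) for $u_a,u_b,v_a,v_b$. The remaining ones have $m,n\le M$, so $n/m$ lies in a finite subset of $J$. Letting $M\to\infty$, there are $o(T_k)$ shared points in $r_kK$. These are all the zeros of $D$ there, and they are simple. The Riesz measures of $\log|D(r_kz)|/T_k$ converge vaguely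 to that of $d$, which therefore vanishes on $H$. So $U=d$ is harmonic on $H$; take $q=U\ge0$.

**Step 6. $U=0$ on $H$.** Here the first equation in (16) is passed to the limit where $|f|$ is large. Suppose $U\not\equiv0$ on $H$. By Step 5 the set $\{U>0\}\cap H=\{q>0\}\cap H$ is open; let $\omega'$ be a component of it. On $\omega'$, $U=u=q$ is harmonic. By (P4),
$$\frac{f'}f(r_kz)=s_k\cdot2\partial u_k(z)\to y(z):=2s_0\,\partial U(z)\qquad\text{in }L^1_{loc}(\omega').$$
The zeros of the functions $f(r_kz)$ lie on countably many horizontal lines. For $z$ off these lines and all $k$,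
$$\frac{\bar f}f(r_kz)=\exp\int_0^1\frac{f'}f(r_kz+t)\,dt=\exp\int_0^1y_k\Big(z+\frac t{r_k}\Big)dt,\qquad y_k=s_k\cdot2\partial u_k .$$
The integral tends to $y$ in $L^1_{loc}(\omega')$: for compact $K\subset\omega'$ its distance to $y$ in $L^1(K)$ is at most
$$\int_0^1\Big(\big\|(y_k-y)(\cdot+t/r_k)\big\|_{L^1(K)}+\big\|y(\cdot+t/r_k)-y\big\|_{L^1(K)}\Big)dt\to0 .$$
Along a subsequence both limits hold a.e., and $|f(r_kz)|\to\infty$ a.e. on $\omega'$. Dividing $f'D=\alpha(f-a)(f-b)$ by $f^2$ gives $\frac{f'}f\big(2-\frac{\bar f}f\big)=\alpha\big(1-\frac af\big)\big(1-\frac bf\big)$, and in the limit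
$$y\,(2-e^{y})=\alpha\tag{18}$$
a.e. on $\omega'$, hence everywhere on $\omega'$, as $y$ is holomorphic. The entire function $x(2-e^x)-\alpha$ equals $-\alpha\ne0$ at $x=0$, so its zeros are isolated and $y\equiv\nu$ is constant. Therefore $U=\sigma\operatorname{Re}(\nu z)+c=:L$ on $\omega'$.

If $\zeta\in\partial\omega'$ then $U(\zeta)=0$: either $\zeta\in H\setminus\{U>0\}$, or $\zeta\in\partial H$ and (17) applies. By (P7), $L(\zeta)=U(\zeta)=0$. By (P8), $\omega'=\{L>0\}$ is a half-plane, and it is contained in $H=\{\operatorname{Re}(\beta z)+c_0<0\}$. A half-plane inside another has parallel boundary and the same direction, so $\sigma\nu=-\kappa\beta=-\kappa\sigma\alpha$ with $\kappa>0$, that is, $\nu=-\kappa\alpha$. Inserting this in (18), $-\kappa\alpha(2-e^{-\kappa\alpha})=\alpha$, and dividing by $-\kappa\alpha$,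
$$e^{-\kappa\alpha}=2+\frac1\kappa .$$
The left side has modulus $1$ because $\alpha=2\pi il$ is purely imaginary; the right side exceeds $2$. This contradiction shows $U=0$ on $H$.

**Step 7. The contradiction.** This step compares $v$ with its mean over the unit circle. By (17) and Step 6, $v=U=0$ on $H\cup\partial H$, and $v=0$ on $A$ by Step 4. So $v\equiv0$ on $\mathbb C$. But by Step E the mean of $v$ over $|z|=1$ is at least $\frac12$.

So both $A=\emptyset$ (Step I) and $A\ne\emptyset$ are impossible. The assumption $D\not\equiv0$ is false, that is, $f\equiv\Delta_\eta f$. This proves Theorem 1, and with Section 3 also Theorem 2. $\blacksquare$
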